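# Martin's axiom and irredundant sets in Boolean algebras of size below the continuum

## Irredundant sets when $\mathfrak c\le\omega_2$

Let $\mathcal A$ be a Boolean algebra. For $X\subseteq\mathcal A$ we write $\langle X\rangle$ for the subalgebra generated by $X$.

**Definition.** A set $X\subseteq\mathcal A$ is *irredundant* if no $x\in X$ belongs to $\langle X\setminus\{x\}\rangle$; otherwise it is *redundant*. The *irredundance* of $\mathcal A$ is
$$\mathrm{irr}(\mathcal A)=\sup\{|X|: X\subseteq\mathcal A\text{ is irredundant}\}.$$

If $x\in\langle Y\rangle$, then $x\in\langle Y_0\rangle$ for some finite $Y_0\subseteq Y$. So redundancy of $X$ is always witnessed by finitely many elements and one Boolean term. In particular, whether a given set is irredundant does not change when we pass to a larger model of set theory.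

Small examples. An irredundant set contains neither $0$ nor $1$, since these lie in every subalgebra. The sets $\{a,-a\}$ (with $a\ne -a$) and $\{a,b,a\wedge b\}$ (with three distinct elements) are redundant. In the power set of an $n$-element set $\{1,\dots,n\}$, the singletons $\{1\},\dots,\{n-1\}$ form an irredundant set, because no element of the algebra generated by the singletons other than $\{i\}$ separates $i$ from $n$. One cannot do better. If $x_1,\dots,x_k$ enumerate an irredundant set, then $\langle x_1,\dots,x_m\rangle$, $m=0,\dots,k$, is strictly increasing, so its number of atoms strictly increases from $1$ to at most $n$, and $k\le n-1$. Thus $\mathrm{irr}$ of this algebra is $n-1$ while its size is $2^n$. For finite algebras the two numbers differ, so from now on all algebras are infinite. Trivially $\mathrm{irr}(\mathcal A)\le|\mathcal A|$.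

One more example will be used. A family $\{x_\alpha:\alpha\in E\}$ is *independent* if every finite meet of elements $\pm x_\alpha$ with distinct indices is nonzero. An independent family is irredundant: if $x_\alpha\in\langle x_\beta:\beta\in E_0\rangle$ with $E_0$ finite and $\alpha\notin E_0$, then every elementary product $\pi=\bigwedge_{\beta\in E_0}\pm x_\beta$ satisfies $\pi\le x_\alpha$ or $\pi\wedge x_\alpha=0$. But independence makes both $\pi\wedge x_\alpha$ and $\pi\wedge -x_\alpha$ nonzero.

Martin's axiom (MA) says that for every ccc poset $P$ and every family of fewer than $\mathfrak c$ dense subsets of $P$ there is a filter meeting all of them. We take one theorem as given.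

**Theorem (Todorcevic).** Assume MA and the negation of CH. If $\mathcal A$ is an uncountable Boolean algebra, then $\mathrm{irr}(\mathcal A)$ is uncountable.

It gives uncountably many elements, not $|\mathcal A|$ many. The following question is stated in Piotr Koszmider, "Some topological invariants and biorthogonal systems in Banach spaces", arXiv:1209.4332 (2012): does MA imply $\mathrm{irr}(\mathcal A)=|\mathcal A|$ for every infinite Boolean algebra of cardinality less than $\mathfrak c$? When the continuum is small, it does.

**Proposition 1.** If MA holds and $\mathfrak c\le\omega_2$, then $\mathrm{irr}(\mathcal A)=|\mathcal A|$ for every infinite $\mathcal A$ with $|\mathcal A|<\mathfrak c$.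

*Proof.* The possible sizes are $\omega$ and, if $\mathfrak c=\omega_2$, also $\omega_1$.

*Size $\omega$.* We claim that every infinite $\mathcal A$ has an infinite irredundant subset. First we find infinitely many pairwise disjoint nonzero elements. Call $a$ big if $\{x:x\le a\}$ is infinite. Put $a_0=1$, which is big. Given a big $a_n$, choose $b$ with $0<b<a_n$. Each $x\le a_n$ is determined by $x\wedge b$ and $x\wedge(a_n\wedge -b)$, so one of $b$, $a_n\wedge-b$ is big. Let $a_{n+1}$ be a big one and let $d_n\ne0$ be the other. The $d_n$ are pairwise disjoint. Let $D$ be the set of all $d_n$, and let $a\in D$. The subalgebra $\langle D\setminus\{a\}\rangle$ consists of the finite joins of members of $D\setminus\{a\}$ and of the complements of such joins. The element $a\neq0$ is not such a join, because it is disjoint from all of them. It is not the complement of one, because infinitely many other members of $D$ lie below such a complement, and they are nonzero and disjoint from $a$. So $D$ is irredundant.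

*Size $\omega_1$.* Here $\omega_1<\mathfrak c$, so CH fails, and Todorcevic's theorem gives $\mathrm{irr}(\mathcal A)\ge\omega_1=|\mathcal A|$. $\square$

What changes for larger $\mathfrak c$? By the same two arguments, a counterexample under MA must have $|\mathcal A|\ge\omega_2$, hence $\mathfrak c\ge\omega_3$. It also has $\mathrm{irr}(\mathcal A)\geq\omega_1$, since $\omega_1<|\mathcal A|<\mathfrak c$ makes Todorcevic's theorem applicable. The first undecided configuration is therefore $\mathfrak c=\omega_3$, $|\mathcal A|=\omega_2$, $\mathrm{irr}(\mathcal A)=\omega_1$. It can occur, so the answer to the question is **no** (assuming that ZFC is consistent).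

**Theorem 2.** It is consistent relative to ZFC that MA holds, $\mathfrak c=\omega_3$, and there is a Boolean algebra $\mathcal A$ with $|\mathcal A|=\omega_2<\mathfrak c$ and $\mathrm{irr}(\mathcal A)=\omega_1$.

**Theorem 3.** Assume GCH in $V$ and let $\theta\ge\omega_3$ be regular. There is a forcing extension with the same cardinals and cofinalities in which MA holds, $\mathfrak c=\theta$, and for every regular uncountable $\kappa$ with $\kappa^+<\theta$ there is a Boolean algebra $\mathcal A_\kappa$ with $|\mathcal A_\kappa|=\kappa^+$ and $\mathrm{irr}(\mathcal A_\kappa)=\kappa$ (attained).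

## Why ccc forcing cannot add an irredundant set of size $\omega_2$ over a model of CH

Suppose we try to extend Proposition 1 to algebras of size $\omega_2$. The sensible plan is to find a ccc poset that adds an irredundant subset of size $\omega_2$ and then let MA, which handles $\omega_2$ dense sets when $\mathfrak c\ge\omega_3$, produce one in the model. This section shows where the plan stops. If $\mathcal A$ lives in a model of CH and has no irredundant subset of size $\omega_2$ there, then no ccc poset over that model adds one. In particular, a ccc poset that forces MA does not. The obstruction becomes a strategy for a negative answer: first make a bad algebra in a model of CH, then force MA by a ccc poset.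

The reason is a precaliber property: among $\omega_2$ conditions of a ccc poset, CH lets us find $\omega_2$ of which any finitely many can lie together in a generic filter.

**Lemma 4.** Let $\lambda$ be regular with $\mu^\omega<\lambda$ for all $\mu<\lambda$, let $P$ be ccc, and let $p_i\in P$ for $i<\lambda$. Then there is $I\in[\lambda]^\lambda$ such that for every finite $J\subseteq I$ some $r\in P$ forces $p_j\in\dot G$ for all $j\in J$.

*Proof.* **Step 1: pass to a complete algebra.** The aim is to turn "forces into the generic filter" into "has nonzero meet". Let $\mathbb B$ be the complete Boolean algebra into whose nonzero elements $P$ maps densely, by a map $e$ with $e(r)\le e(p)$ iff $r\Vdash p\in\dot G$. Then $\mathbb B$ is ccc. If $\bigwedge_{j\in J}e(p_j)\ne0$, density gives $r$ with $e(r)$ below this meet, and $r$ is as required. So we write $p_i$ for $e(p_i)$ and look for $I\in[\lambda]^\lambda$ such that all finite meets of the $p_i$, $i\in I$, are nonzero.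

**Step 2: a filtration by small complete subalgebras.** This lets us compare $p_\delta$ with what came before it. For $\delta\le\lambda$ let $\mathbb B_\delta$ be the complete subalgebra of $\mathbb B$ generated by $\{p_j:j<\delta\}$. We claim that it is just the $\sigma$-subalgebra generated by this set. Indeed, for any $Y\subseteq\mathbb B$ take a maximal antichain of nonzero elements each of which lies below some $y\in Y$. It is countable and its join is $\bigvee Y$. Choosing for each of its members some $y\in Y$ above it, we get a countable $Y_0\subseteq Y$ with $\bigvee Y_0=\bigvee Y$. So a $\sigma$-subalgebra of $\mathbb B$ is closed under all joins. Generating the $\sigma$-subalgebra in $\omega_1$ stages gives $|\mathbb B_\delta|\le(|\delta|+2)^\omega<\lambda$ for $\delta<\lambda$. Moreover $\mathbb B_\delta=\bigcup_{j<\delta}\mathbb B_j$ if $\mathrm{cf}(\delta)=\omega_1$: any countably many elements of the union already lie in one $\mathbb B_j$, so the union is a $\sigma$-subalgebra, and it contains all generators.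

**Step 3: press down.** The aim is to make the projections of the $p_\delta$ equal. By hypothesis $\lambda>2^\omega\ge\omega_1$, so $S=\{\delta<\lambda:\mathrm{cf}(\delta)=\omega_1\}$ is stationary. For $\delta\in S$ let
$$q_\delta=\inf\{b\in\mathbb B_\delta:b\ge p_\delta\}\in\mathbb B_\delta .$$
By Step 2, $q_\delta\in\mathbb B_{f(\delta)}$ for some $f(\delta)<\delta$. By Fodor's lemma $f$ is constant, with value $j$ say, on a stationary set. Since $|\mathbb B_j|<\lambda$, and a union of fewer than $\lambda$ nonstationary sets is nonstationary, there are a stationary $I\subseteq S$ and a single $q$ with $q_\delta=q$ for all $\delta\in I$. Note that $0\ne p_\delta\le q$ for $\delta\in I$.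

**Step 4: finite meets.** Let $\delta_1<\dots<\delta_n$ be in $I$. If $0\ne b\le q$ and $b\in\mathbb B_{\delta_1}$, then $b\wedge p_{\delta_1}\ne0$. Otherwise $p_{\delta_1}\le-b\in\mathbb B_{\delta_1}$, so $q=q_{\delta_1}\le-b$, which contradicts $0\ne b\le q$. The new element $b\wedge p_{\delta_1}$ is again $\le q$, and it belongs to $\mathbb B_{\delta_2}$ because $\delta_1<\delta_2$. Start with $b=q$, which lies in $\mathbb B_{\delta_1}$, and repeat the step for $\delta_2,\dots,\delta_n$. This gives $p_{\delta_1}\wedge\dots\wedge p_{\delta_n}\ne0$. $\square$

The hypothesis on $\lambda$ matters. Under CH it holds for $\lambda=\omega_2$ and fails for $\lambda=\omega_1$, and the conclusion fails there as well. Indeed, let $P$ be the compact subsets of $[0,1]$ of positive Lebesgue measure, ordered by inclusion; it is ccc. Under CH enumerate $[0,1]=\{x_\alpha:\alpha<\omega_1\}$ and let $p_\alpha\in P$ be disjoint from the countable set $\{x_\beta:\beta<\alpha\}$. If $I$ is uncountable and any finitely many $p_\alpha$, $\alpha\in I$, can be forced together into $\dot G$, then these sets have the finite intersection property. By compactness some $x_\beta$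 lies in all of them, and $x_\beta\notin p_\alpha$ for $\alpha>\beta$ in $I$, a contradiction. So the obstruction begins exactly one cardinal above the range of Proposition 1.

**Proposition 5.** Let $\lambda$ be regular with $\mu^\omega<\lambda$ for all $\mu<\lambda$, let $\mathcal A$ be a Boolean algebra with no irredundant subset of size $\lambda$, and let $P$ be ccc. Then $P$ forces that $\mathcal A$ has no irredundant subset of size $\lambda$.

*Proof.* Suppose $r\Vdash$ "$\langle\dot a_i:i<\lambda\rangle$ injectively enumerates an irredundant subset of $\mathcal A$". Choose $p_i\le r$ and $a_i\in\mathcal A$ with $p_i\Vdash\dot a_i=a_i$, and let $I$ be given by Lemma 4. For $i\ne j$ in $I$ some condition forces $p_i,p_j\in\dot G$. It forces $a_i=\dot a_i\ne\dot a_j=a_j$, so $a_i\neq a_j$. Hence $\{a_i:i\in I\}$ is a set in the ground model of size $\lambda$, and by hypothesis it is redundant. So there are distinct $i_0,\dots,i_n\in I$ with $a_{i_0}\in\langle a_{i_1},\dots,a_{i_n}\rangle$. A condition forcing $p_{i_0},\dots,p_{i_n}\in\dot G$ forces $r\in\dot G$ and $\dot a_{i_0}\in\langle\dot a_{i_1},\dots,\dot a_{i_n}\rangle$. This contradicts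 the choice of $r$. $\square$

What remains for Theorem 2 is to find a model of CH with an algebra of size $\omega_2$ that has no irredundant subset of size $\omega_2$.

## Closed sets as approximations to an algebra

We shall force the algebra by approximations with few generators. An algebra with distinguished generators indexed by $w$ is conveniently given by a closed set $F\subseteq2^w$: take the clopen subsets of $F$, with generators $x_\alpha=\{s\in F:s(\alpha)=1\}$. For instance, $F=2^w$ gives the free algebra, and $F=\{s\in2^{\{0,1\}}:s(0)\le s(1)\}$ imposes $x_0\le x_1$.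

Let $\kappa$ be regular uncountable with $\kappa^{<\kappa}=\kappa$, and put $\lambda=\kappa^+$. Then $2^{|\rho|}\le\kappa$ for every $\rho<\kappa$. For Theorem 2, $\kappa=\omega_1$ under CH.

**Definition.** $Q_\kappa$ is the set of pairs $p=(w_p,F_p)$ such that

- (Q1) $w_p\in[\lambda]^{<\kappa}$ and $F_p$ is a closed subset of $2^{w_p}$;
- (Q2) for every $\alpha\in w_p$ there are $s,s'\in F_p$ with $s{\restriction}(w_p\cap\alpha)=s'{\restriction}(w_p\cap\alpha)$, $s(\alpha)=0$ and $s'(\alpha)=1$;
- (Q3) $\{s{\restriction}(w_p\cap\kappa):s\in F_p\}=2^{w_p\cap\kappa}$ (in particular $F_p\ne\emptyset$).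

Put $q\le p$ iff $w_q\supseteq w_p$ and $\{s{\restriction}w_p:s\in F_q\}=F_p$.

Condition (Q2) says that $x_\alpha$ is not generated by the earlier generators: the points $s,s'$ lie in the same elements of the algebra generated by $x_\beta$, $\beta\in w_p\cap\alpha$, but $x_\alpha$ separates them. It will keep $\kappa^+$ generators distinct. Condition (Q3) says that the first $\kappa$ generators are independent. The order says that extending a condition adds generators but no new relation among the old ones. It is clearly reflexive and transitive, and the largest condition is $(\emptyset,\{\emptyset\})$.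

*Example.* Let $\kappa\le\alpha<\beta<\gamma<\lambda$ and $w=\{\alpha,\beta,\gamma\}$, and write points of $2^w$ as triples of values at $\alpha,\beta,\gamma$. Then (Q3) only says $F\neq\emptyset$. The relation $x_\alpha=x_\beta\wedge x_\gamma$ gives
$$F=\{(0,0,0),(0,0,1),(0,1,0),(1,1,1)\}.$$
This satisfies (Q2): at $\alpha$ use $(0,0,0),(1,1,1)$; at $\beta$ use $(0,0,0),(0,1,0)$; at $\gamma$ use $(0,0,0),(0,0,1)$. The relation $x_\gamma=x_\alpha\wedge x_\beta$ violates (Q2) at $\gamma$, since the values at $\alpha,\beta$ determine the value at $\gamma$. The relation $x_\alpha=x_\beta$ violates (Q2) at $\beta$. This example contains the main idea of the construction: *the earliest element may be expressed by the later ones*.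

**Lemma 6.** (A) If $p\in Q_\kappa$ and $\alpha\in\lambda\setminus w_p$, then $q=(w_p\cup\{\alpha\},F_p\times2^{\{\alpha\}})$ is a condition and $q\le p$. (B) Every descending sequence in $Q_\kappa$ of length $<\kappa$ has a lower bound.

*Proof.* **(A): any generator can be added.** For (Q2) at $\beta\in w_p$ take the old pair and give both members the value $0$ at $\alpha$. For (Q2) at $\alpha$ take one $s\in F_p$ with both values at $\alpha$. If $\alpha<\kappa$, the projection of $F_q$ to $w_q\cap\kappa$ is $2^{w_p\cap\kappa}\times2^{\{\alpha\}}$; if $\alpha\ge\kappa$, it is unchanged. So (Q3) holds. Clearly $q\le p$.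

**(B): closure, which will prevent new short sequences.** Let $\langle p_\xi:\xi<\eta\rangle$ be descending with $\eta<\kappa$ a limit (for successor lengths take the last term), and write $p_\xi=(w_\xi,F_\xi)$. Put
$$w=\bigcup_{\xi<\eta}w_\xi,\qquad F=\{s\in2^w:s{\restriction}w_\xi\in F_\xi\text{ for all }\xi<\eta\}.$$
Then $|w|<\kappa$ by regularity, and $F$ is closed. Everything else is compactness.

*$F$ projects onto each $F_\xi$.* Its projection is contained in $F_\xi$ by definition. Given $s_0\in F_\xi$, consider for $\zeta\geq\xi$ the set $\{s\in2^w:s{\restriction}w_\zeta\in F_\zeta,\ s{\restriction}w_\xi=s_0\}$. It is closed. It is nonempty because $p_\zeta\le p_\xi$ gives a point of $F_\zeta$ extending $s_0$, which we extend arbitrarily to $w$. The sets decrease with $\zeta$. A common point $s$ satisfies $s{\restriction}w_\zeta\in F_\zeta$ for all $\zeta\ge\xi$. For $\zeta<\xi$ it satisfies $s{\restriction}w_\zeta=s_0{\restriction}w_\zeta\in F_\zeta$. So $s\in F$.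

*(Q2).* Let $\alpha\in w_{\xi_0}$. For $\xi_0\le\xi<\eta$ the sets
$$\{(s,s')\in F^2:s{\restriction}(w_\xi\cap\alpha)=s'{\restriction}(w_\xi\cap\alpha),\ s(\alpha)=0,\ s'(\alpha)=1\}$$
are closed, decreasing, and nonempty by (Q2) for $p_\xi$ and the surjectivity of $F\to F_\xi$. A common element agrees on $w\cap\alpha$.

*(Q3).* Given $f\in2^{w\cap\kappa}$, the sets $\{s\in F:s{\restriction}(w_\xi\cap\kappa)=f{\restriction}(w_\xi\cap\kappa)\}$ are closed, decreasing, and nonempty by (Q3) for $p_\xi$ and the surjectivity of $F\to F_\xi$. A common element extends $f$.

So $(w,F)$ is a condition, and it is below every $p_\xi$. $\square$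

**Notation.** $B_p$ is the algebra of clopen subsets of $F_p$, computed in $V$. By compactness it is generated by the sets $x_\alpha^p=\{s\in F_p:s(\alpha)=1\}$, $\alpha\in w_p$. For $q\le p$ let
$$e_{pq}(b)=\{s\in F_q:s{\restriction}w_p\in b\}\qquad(b\in B_p).$$
This is the preimage under the continuous surjection $F_q\to F_p$, so $e_{pq}:B_p\to B_q$ is an injective homomorphism. It maps $x^p_\alpha$ to $x^q_\alpha$, and $e_{qr}\circ e_{pq}=e_{pr}$ for $r\le q\le p$.

## Three conditions and the relation $b_i=b_j\wedge b_k$

To kill an irredundant set of size $\kappa^+$, we take $\kappa^+$ conditions $p_i$ deciding its elements as $b_i\in B_{p_i}$. We want to amalgamate finitely many of them so that the $b$'s become redundant. Which relation can we impose?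

The first thing to try is to amalgamate two conditions of the same shape and impose a relation between $b_i$ and $b_j$, for example $b_i=b_j$. This cannot work in general. The family may consist of generators $x_{\alpha_i}$ with $\alpha_i$ increasing, and (Q2) excludes $x_{\alpha_i}=x_{\alpha_j}$. More generally, $\langle x_{\alpha_j}\rangle=\{0,1,x_{\alpha_j},-x_{\alpha_j}\}$. So $x_{\alpha_i}\in\langle x_{\alpha_j}\rangle$ with $\alpha_i<\alpha_j$ would mean $x_{\alpha_i}\in\{0,1\}$ or $x_{\alpha_j}\in\langle x_{\alpha_i}\rangle$, and both contradict (Q2). With three or more conditions one may still not express the last element by earlier ones, again by (Q2). What is left is to express the first element by two later ones, as in the example, and this works for arbitrary $b_i$.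

**Lemma 7 (amalgamation).** Let $p_i\in Q_\kappa$ and $b_i\in B_{p_i}$ for $i<\lambda$. There are $i<j<k<\lambda$ and $q\le p_i,p_j,p_k$ with
$$e_{p_iq}(b_i)=e_{p_jq}(b_j)\cap e_{p_kq}(b_k).$$
In particular $Q_\kappa$ is $\kappa^+$-cc.

*Proof.* Write $p_i=(w_i,F_i)$.

**Step 1: make the conditions look alike.** We thin out the index set, always keeping $\lambda=\kappa^+$ indices in their order.

*Root.* If some set occurs as $w_i$ for $\lambda$ many $i$, keep those $i$ and let $w$ be this set. Otherwise there are $\lambda$ distinct sets $w_i$. Since $\kappa^{<\kappa}=\kappa$, the $\Delta$-system lemma (Kunen, *Set Theory*, II.1.6) lets us assume that $w_i\cap w_j=w$ for all $i\ne j$. In both cases the sets $w_i\setminus w$ are pairwise disjoint.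

*Position.* The ordinal $\gamma=\sup(w\cup\kappa)$ is below $\kappa^+$, and each ordinal $\le\gamma$ lies in at most one $w_i\setminus w$. So after discarding at most $\kappa$ indices, every element of every $w_i\setminus w$ is $\ge\kappa$ and larger than every element of $w$. Next we choose indices by recursion of length $\kappa^+$. At each stage the union of the at most $\kappa$ sets chosen so far is bounded in $\kappa^+$. All but at most $\kappa$ indices $i$ have $w_i\setminus w$ entirely above the bound, and we choose such an index larger than the previous ones. So for $i<j$ all elements of $w_i\setminus w$ are below all elements of $w_j\setminus w$.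

*Shape.* Let $h_i:\rho_i\to w_i$ be the increasing enumeration, $\rho_i<\kappa$. Put $\tilde F_i=\{s\circ h_i:s\in F_i\}$, a closed subset of $2^{\rho_i}$, and $\tilde b_i=\{s\circ h_i:s\in b_i\}$, a clopen subset of $\tilde F_i$. A closed subset of $2^\rho$ is determined by the set of finite partial functions $\sigma$ whose basic clopen set misses it. So there are at most $2^{|\rho|+\omega}\le\kappa$ closed subsets. Since $\tilde b_i$ is also closed, there are at most $\kappa$ triples $(\rho_i,\tilde F_i,\tilde b_i)$, and we may assume that the triple is constant, equal to $(\rho,\tilde F,\tilde b)$.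

Let $\rho_0$ be the order type of $w$. Since $w$ is an initial segment of each $w_i$, we have $h_i[\rho_0]=w$, and all $h_i{\restriction}\rho_0$ coincide. For $s\in\tilde F$ write $b(s)=1$ if $s\in\tilde b$ and $b(s)=0$ otherwise.

**Step 2: define $q$.** Take any remaining $i<j<k$. Let $w_q=w_i\cup w_j\cup w_k$, and let $F_q$ be the set of all $r\in2^{w_q}$ with $r{\restriction}w_i\in F_i$, $r{\restriction}w_j\in F_j$, $r{\restriction}w_k\in F_k$ and
$$r{\restriction}w_i\in b_i\iff\bigl(r{\restriction}w_j\in b_j\text{ and }r{\restriction}w_k\in b_k\bigr).\tag{1}$$
Since each $b_l$ is clopen in $F_l$, $F_q$ is closed. Via $h_i,h_j,h_k$, the elements of $F_q$ correspond exactly to the triples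
$$(s,t,u)\in\tilde F^3\text{ that agree on }\rho_0\text{ and satisfy }b(s)=b(t)\wedge b(u).\tag{2}$$
From now on we identify elements of $F_q$ with such triples.

**Step 3: $q$ extends the three conditions as far as projections go.** All diagonal triples $(s,s,s)$, $s\in\tilde F$, satisfy (2). Hence $F_q$ projects onto each of $F_i,F_j,F_k$ (and into it, by definition). Since elements outside $w$ are $\ge\kappa$, we have $w_q\cap\kappa=w\cap\kappa=w_i\cap\kappa$. So (Q3) for $q$ follows from (Q3) for $p_i$. Clearly $|w_q|<\kappa$.

**Step 4: (Q2) for $q$.** Here the shape of the relation (1) is used. Let $\alpha\in w_q$, say $\alpha=h_l(\xi)$ with $l\in\{i,j,k\}$. By (Q2) for $p_l$ there are $v,v'\in\tilde F$ with $v{\restriction}\xi=v'{\restriction}\xi$ and $v(\xi)\ne v'(\xi)$. Name them so that $b(v)\le b(v')$. It suffices to find two members of $F_q$ that agree on $w_q\cap\alpha$ and differ at $\alpha$.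

- $\alpha\in w$, so $\xi<\rho_0$. Then $w_q\cap\alpha=h_i[\xi]$, and $(v,v,v)$, $(v',v',v')$ work.

In the remaining cases $\xi\ge\rho_0$, so $v$ and $v'$ agree on $\rho_0$, and mixed triples made of $v$ and $v'$ agree on $\rho_0$ as required in (2).

- $\alpha\in w_i\setminus w$. Then $w_q\cap\alpha=h_i[\xi]$, since the elements of $w_j\setminus w$ and $w_k\setminus w$ are larger. Again $(v,v,v)$, $(v',v',v')$ work.
- $\alpha\in w_j\setminus w$. Then $w_q\cap\alpha=w_i\cup h_j[\xi]$, so the first coordinate must not change. Use $(v,v,v)$ and $(v,v',v)$. The latter is in $F_q$ because $b(v)=b(v')\wedge b(v)$.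
- $\alpha\in w_k\setminus w$. Then $w_q\cap\alpha=w_i\cup w_j\cup h_k[\xi]$, so only the third coordinate may change. Use $(v,v,v)$ and $(v,v,v')$. The latter is in $F_q$ because $b(v)=b(v)\wedge b(v')$.

So $q\in Q_\kappa$ and $q\le p_i,p_j,p_k$, and (1) says that $e_{p_iq}(b_i)=e_{p_jq}(b_j)\cap e_{p_kq}(b_k)$.

For the chain condition apply this with $b_i=F_{p_i}$: among any $\kappa^+$ conditions two are compatible. $\square$

With the relation $b_i=b_j$ alone, in the case $\alpha\in w_j\setminus w$, one would need two points that differ at $\xi$, agree below $\xi$, *and* have the same $b$-value; for $b=x_{\alpha}$ none exist. The second later coordinate is what absorbs the change of $b$-value: while $u=v$ has the smaller value, $t$ may move from $v$ to $v'$ without changing $b(t)\wedge b(u)$.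

## The generic algebra $\mathcal A_\kappa$

Let $G\subseteq Q_\kappa$ be $V$-generic. Since $G$ is directed, we may form
$$\mathcal A_\kappa=\varinjlim_{p\in G}(B_p,e_{pq}).$$
Write $[p,b]$ for the image of $b\in B_p$ in $\mathcal A_\kappa$. The maps $b\mapsto[p,b]$ are injective because the $e_{pq}$ are. By Lemma 6(A) and genericity, for every $\alpha<\lambda$ there is $p\in G$ with $\alpha\in w_p$. Put $x_\alpha=[p,x_\alpha^p]$. Any two choices of $p$ have a common extension in $G$ and give the same $x_\alpha$. The $x_\alpha$, $\alpha<\lambda$, generate $\mathcal A_\kappa$.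

**Lemma 8.** In $V[G]$:

1. the $x_\alpha$, $\alpha<\lambda$, are distinct, so $|\mathcal A_\kappa|=|\lambda|$;
2. $\{x_\alpha:\alpha<\kappa\}$ is independent, hence irredundant.

*Proof.* (1) Let $\alpha<\beta$ and take $p\in G$ with $\alpha,\beta\in w_p$. By (Q2) at $\beta$ there are $s,s'\in F_p$ that are equal at $\alpha$ and different at $\beta$. One of them takes different values at $\alpha$ and $\beta$, so $x_\alpha^p\ne x_\beta^p$ and $x_\alpha\neq x_\beta$. An algebra generated by $|\lambda|$ elements, $\lambda$ infinite, has at most $|\lambda|$ elements.

(2) Let $\varepsilon$ be a function from a finite subset of $\kappa$ to $2$. Take $p\in G$ with $\mathrm{dom}(\varepsilon)\subseteq w_p$. By (Q3) some $s\in F_p$ extends $\varepsilon$, so the meet of the $x_\alpha^p$ with $\varepsilon(\alpha)=1$ and the $-x_\alpha^p$ with $\varepsilon(\alpha)=0$ is nonzero. Irredundance was shown at the start. $\square$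

Two remarks will be used below. First, if a condition $r'$ forces $\dot a=[p',b']$ with $p'\in\dot G$, then $r'$ and $p'$ are compatible. For $p\le r',p'$ and $b=e_{p'p}(b')$ we get $p\Vdash\dot a=[p,b]$. So any element can be represented by the very condition that decides it. Second, if $q\le p_i,p_j,p_k$ is as in Lemma 7 and $p_l\Vdash\dot a_l=[p_l,b_l]$ for $l=i,j,k$, then $q\Vdash\dot a_i=\dot a_j\wedge\dot a_k$.

## Proof of Theorem 2: $\mathfrak c=\omega_3$ and an algebra of size $\omega_2$

Since GCH is consistent relative to ZFC, let $V\models$ GCH. Let $Q=Q_{\omega_1}$, which is defined since $\omega_1^{<\omega_1}=\omega_1$ by CH, and let $W=V[G]$ with $G\subseteq Q$ generic.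

**Step 1: cardinals and the power function in $W$.** We need CH in $W$ for Proposition 5, and $2^{<\omega_3}=\omega_3$ to force MA. By Lemma 6(B), $Q$ is $\sigma$-closed. So $\omega_1$ is preserved, there are no new reals, and $W\models$ CH. By Lemma 7, $Q$ is $\omega_2$-cc, so all cardinals are preserved. There are $\omega_2^\omega=\omega_2$ choices of $w_p$ and at most $2^\omega=\omega_1$ choices of $F_p$ for each, so $|Q|=\omega_2$. A subset of $\mu$ in $W$ has a nice name, given by $\mu$ antichains of size $\le\omega_1$. Counting in $V$, we get in $W$
$$2^{\omega_1}\le(\omega_2^{\omega_1})^{\omega_1}=\omega_2,\qquad2^{\omega_2}\le(\omega_2^{\omega_1})^{\omega_2}=\omega_3.$$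
So $2^{<\omega_3}=\omega_3$ in $W$.

**Step 2: in $W$, $\mathcal A=\mathcal A_{\omega_1}$ has size $\omega_2$ and no irredundant subset of size $\omega_2$.** The size is given by Lemma 8(1) and preservation of $\omega_2$. Suppose $r\Vdash$ "$\langle\dot a_i:i<\omega_2\rangle$ injectively enumerates a subset of $\mathcal A$". For each $i$ choose $p_i\le r$ and $b_i\in B_{p_i}$ with $p_i\Vdash\dot a_i=[p_i,b_i]$. Lemma 7 gives $i<j<k$ and $q\le p_i,p_j,p_k$ with $q\Vdash\dot a_i=\dot a_j\wedge\dot a_k$. Since the enumeration is injective, $q\leq r$ forces that $\dot a_i$ is generated by other members of the set. So $r$ does not force the set to be irredundant. As $r$ was arbitrary, the claim follows.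

**Step 3: force MA.** By the Solovay–Tennenbaum theorem (Kunen, *Set Theory*, VIII.6.3: if $\theta>\omega$ is regular and $2^{<\theta}=\theta$, some ccc poset forces MA $+\ \mathfrak c=\theta$), there is in $W$ a ccc poset $P$ forcing MA $+\ \mathfrak c=\omega_3$. It preserves cardinals.

**Step 4: the algebra survives.** In $W$, CH gives $\mu^\omega\le\omega_1^\omega=\omega_1<\omega_2$ for all $\mu<\omega_2$. So Proposition 5 applies in $W$ with $\lambda=\omega_2$, and in $W^P$ the algebra $\mathcal A$ has no irredundant subset of size $\omega_2$. Thus $\mathrm{irr}(\mathcal A)\le\omega_1$. The set $\{x_\alpha:\alpha<\omega_1\}$ is still independent, so $\mathrm{irr}(\mathcal A)\ge\omega_1$. In $W^P$ we therefore have MA, $\mathfrak c=\omega_3$, $|\mathcal A|=\omega_2<\mathfrak c$ and $\mathrm{irr}(\mathcal A)=\omega_1$. $\blacksquare$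

By the discussion after Proposition 1, the values of $\mathfrak c$, $|\mathcal A|$ and $\mathrm{irr}(\mathcal A)$ here are the smallest possible for a counterexample under MA.

## Proof of Theorem 3: an Easton product of the posets $Q_\kappa$

Now we want the algebras $\mathcal A_\kappa$ for all $\kappa$ at once. A product of the $Q_\kappa$ will do, provided the factors below and above $\kappa$ do not spoil the amalgamation at $\kappa$. The factors below will be few in number of conditions, and the factors above will be closed; Easton supports give both.

Assume GCH and let $\theta\ge\omega_3$ be regular. By GCH, $\kappa^{<\kappa}=\kappa$ for regular $\kappa$, so all $Q_\kappa$ with $\kappa$ regular uncountable are defined. Let $K$ be the set of regular uncountable $\kappa$ with $\kappa^+<\theta$. Let $Q$ be the Easton product of $\{Q_\kappa:\kappa\in K\}$. It consists of all $q\in\prod_{\kappa\in K}Q_\kappa$ with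
$$|\mathrm{supp}(q)\cap\mu|<\mu\quad\text{for every regular limit cardinal }\mu>\omega,$$
where $\mathrm{supp}(q)$ is the set of $\kappa$ with $q(\kappa)$ not the largest condition. The order is coordinatewise. *Example:* for $\theta=\omega_5$, $K=\{\omega_1,\omega_2,\omega_3\}$, there is no restriction on supports, and $Q=Q_{\omega_1}\times Q_{\omega_2}\times Q_{\omega_3}$.

For $\kappa\in K$ write $Q\cong Q_{<\kappa}\times Q_\kappa\times Q_{>\kappa}$ and $Q_{\le\kappa}=Q_{<\kappa}\times Q_\kappa$. Splitting is legitimate, since a union of two allowed supports is allowed. If $\kappa\in K$, all regular uncountable $\nu<\kappa$ are in $K$. We also use $Q_{<\kappa}$ for any regular uncountable $\kappa$, possibly not in $K$, such that $K$ contains all regular uncountable $\nu<\kappa$.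

**Step (a): sizes.** *We have $|Q_\kappa|=\kappa^+$ and $|Q_{<\kappa}|\le\kappa$ for regular uncountable $\kappa$ (whenever $Q_{<\kappa}$ is defined).* This is for thinning out and for counting names. There are $(\kappa^+)^{<\kappa}=\kappa^+$ choices of $w_p$, and at most $\kappa$ choices of $F_p$ for each. With Lemma 6(A) this gives $|Q_\kappa|=\kappa^+$. If $\kappa=\mu^+$, then $Q_{<\kappa}$ has at most $\mu$ factors, each of size at most $\kappa$, and $\kappa^\mu=\kappa$. If $\kappa$ is a limit, it is strongly inaccessible by GCH. Then supports are bounded in $\kappa$ and each factor has size $<\kappa$. So for each $\gamma<\kappa$ there are fewer than $\kappa$ conditions with support contained in $\gamma$, and $|Q_{<\kappa}|\le\kappa$.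

**Step (b): closure above.** *For $\kappa\in K$, $Q_{>\kappa}$ is closed under descending sequences of length $\le\kappa$, indeed of any length $<\kappa^+$. Likewise $Q$ is $\sigma$-closed.* Each factor $Q_\nu$ with $\nu>\kappa$ is closed under sequences of length $<\nu$ by Lemma 6(B), in particular of length $<\kappa^+$, so we take lower bounds coordinatewise, with the largest condition where all terms are largest. The support of the result is a union of at most $\kappa$ supports. If a regular limit $\mu$ meets it, then $\mu>\kappa$, and a union of at most $\kappa$ sets of size $<\mu$ has size $<\mu$. For $Q$, each factor is $\sigma$-closed, and countable unions of supports are allowed since the relevant $\mu$ are regular uncountable.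

**Step (c): chain condition below.** *For $\kappa\in K$, $Q_{\le\kappa}$ is $\kappa^+$-cc.* Given $\kappa^+$ conditions, by (a) thin out to make the $Q_{<\kappa}$-part constant, and apply Lemma 7 to the $Q_\kappa$-parts.

**Step (d): size of the whole product.** *If $\theta=\sigma^+$ with $\sigma$ regular, then $Q=Q_{<\sigma}$ and $|Q|\le\sigma$. Otherwise $Q=Q_{<\theta}$ and $|Q|\le\theta$.* This is for handling cardinals near $\theta$. In the first case $\kappa^+<\sigma^+$ means $\kappa<\sigma$, and (a) applies to $\sigma$. In the second case a regular $\kappa<\theta$ has $\kappa^+\le\theta$ and $\kappa^+\neq\theta$. So $K$ is the set of all regular uncountable cardinals below $\theta$, and (a) applies to $\theta$.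

Let $W=V[G]$ with $G\subseteq Q$ generic, and let $G_{\le\nu}$ be the induced generic for $Q_{\le\nu}$. We recall Easton's lemma (Jech, *Set Theory*, Lemma 15.19): if $C$ is $\nu^+$-cc and $D$ is closed under descending sequences of length $\le\nu$, then every function from $\nu$ to $V$ in a $C\times D$-extension of $V$ lies in the intermediate $C$-extension. By (b) and (c),
$$\text{for }\nu\in K,\text{ every function in }W\text{ from }\nu\text{ to }V\text{ lies in }V[G_{\le\nu}].\tag{3}$$

**Step (e): $W$ has the same cofinalities and cardinals as $V$.** It suffices that cardinals $\mu$ regular in $V$ stay regular. Suppose $\mu$ is regular in $V$ and $\mathrm{cf}^W(\mu)=\nu<\mu$. Then $\nu$ is regular in $W$, hence in $V$.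

- If $\nu=\omega$, the cofinal map is in $V$ by $\sigma$-closure, a contradiction.
- If $\nu\in K$, the cofinal map is in $V[G_{\le\nu}]$ by (3). But $Q_{\le\nu}$ is $\nu^+$-cc and so keeps the regular $\mu\ge\nu^+$ regular, a contradiction.
- If $\nu\notin K$ is uncountable, then $\nu^+\ge\theta$, and we claim $|Q|\le\nu$. In the first case of (d), $\nu^+\ge\sigma^+$ gives $\nu\ge\sigma\ge|Q|$. In the second case $\nu\ge\theta\ge|Q|$, since $\nu<\theta$ would give $\theta=\nu^+$ with $\nu$ regular. So $Q$ is $\nu^+$-cc and keeps $\mu$ regular, a contradiction.

**Step (f): in $W$, $\theta$ is regular and $2^{<\theta}=\theta$.** This is the hypothesis of the Solovay–Tennenbaum theorem. Regularity is (e). We show that $2^\nu\le\theta$ in $W$ for all infinite $\nu<\theta$; names are counted in $V$.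

- $\nu=\omega$: there are no new reals, so CH holds in $W$.
- $\nu\in K$: by (3), subsets of $\nu$ lie in $V[G_{\le\nu}]$. By (a) and (c), $|Q_{\le\nu}|\le\nu^+$ and $Q_{\le\nu}$ is $\nu^+$-cc. So there are at most $((\nu^+)^\nu)^\nu=\nu^+$ nice names, and $2^\nu=\nu^+$.
- $\nu\notin K$ regular uncountable: then $\theta=\nu^+$, and $|Q|\le\nu$ by (d). There are at most $2^\nu$ antichains and at most $(2^\nu)^\nu=\nu^+=\theta$ nice names.
- $\nu$ singular, $\tau=\mathrm{cf}(\nu)$: every infinite regular $\eta<\nu$ satisfies $\eta^+<\nu<\theta$, so $\eta=\omega$ or $\eta\in K$. By the previous items $2^\eta=\eta^+<\nu$ in $W$. So $\nu$ is a strong limit in $W$, and $2^\nu=\nu^\tau$. If $\tau=\omega$, the functions $\tau\to\nu$ are in $V$, and $(\nu^\omega)^V=\nu^+$ by GCH. If $\tau>\omega$, then $\tau\in K$, and the functions $\tau\to\nu$ lie in $V[G_{\le\tau}]$. A nice name for one consists of $\tau$ antichains of size $\le\tau$ in $Q_{\leq\tau}$ with values in $\nu$ attached, so there are at most $(\tau^+\cdot\nu)^\tau=\nu^+$ of them. In both cases $2^\nu\le\nu^+\le\theta$.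

Conversely $2^{<\theta}\ge\theta$ because $2^\nu\ge\nu^+$ for all $\nu<\theta$.

**Step (g): for $\kappa\in K$, in $W$ the algebra $\mathcal A_\kappa$ has size $\kappa^+$ and no irredundant subset of size $\kappa^+$.** Here $\mathcal A_\kappa$ is formed from the $\kappa$-th coordinate of $G$, which is $V$-generic for $Q_\kappa$. The size follows from Lemma 8(1) and (e). Suppose $r\Vdash$ "$\langle\dot a_i:i<\kappa^+\rangle$ injectively enumerates a subset of $\mathcal A_\kappa$", with $r\in Q_{<\kappa}\times Q_\kappa\times Q_{>\kappa}$. By recursion on $i<\kappa^+$ choose $(c_i,p_i,d_i)\le r$ and $b_i\in B_{p_i}$ such that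
$$\langle d_i:i<\kappa^+\rangle\text{ is descending and }(c_i,p_i,d_i)\Vdash\dot a_i=[p_i,b_i].$$
At stage $i$, by (b) there is $d$ below the third coordinate of $r$ and all earlier $d_{i'}$. Replace the third coordinate of $r$ by $d$, extend to a condition deciding a representation of $\dot a_i$, and extend its $Q_\kappa$-coordinate so that it carries the representation itself, as in the first remark after Lemma 8. By (a), $|Q_{<\kappa}|\le\kappa$, so we may thin out to $\kappa^+$ indices with $c_i=c$ constant. Lemma 7 gives $i<j<k$ among them and $q\le p_i,p_j,p_k$ realizing the relation. Since $\langle d_i\rangle$ is descending, $(c,q,d_k)$ extends $(c,p_l,d_l)$ for $l=i,j,k$, and it forces $\dot a_i=\dot a_j\wedge\dot a_k$. So some extension of $r$ forces the enumerated set to be redundant.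

**Step (h): the hypothesis of Proposition 5 holds in $W$ for $\lambda=\kappa^+$, $\kappa\in K$.** Since $Q$ is $\sigma$-closed, $V\models$ GCH and $\mathrm{cf}(\kappa)>\omega$, we have $\kappa^\omega=(\kappa^\omega)^V=\kappa$ in $W$. Hence $\mu^\omega\le\kappa<\kappa^+$ for all $\mu<\kappa^+$.

**Step (i): force MA.** By (f) and the Solovay–Tennenbaum theorem let $P\in W$ be ccc and force MA $+\ \mathfrak c=\theta$. It preserves cardinals and cofinalities, so $W^P$ has those of $V$ by (e). By (g), (h) and Proposition 5 with $\lambda=\kappa^+$, in $W^P$ no $\mathcal A_\kappa$, $\kappa\in K$, has an irredundant subset of size $\kappa^+$. Since $|\mathcal A_\kappa|=\kappa^+$, this gives $\mathrm{irr}(\mathcal A_\kappa)\le\kappa$. By Lemma 8(2) the set $\{x_\alpha:\alpha<\kappa\}$ is independent, and so $\mathrm{irr}(\mathcal A_\kappa)=\kappa$ is attained, while $|\mathcal A_\kappa|=\kappa^+<\theta=\mathfrak c$. $\blacksquare$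

## The values $\mathfrak c=\omega_n$

**Corollary 9.** The statement "$\mathrm{irr}(\mathcal A)=|\mathcal A|$ for every infinite $\mathcal A$ with $|\mathcal A|<\mathfrak c$" is a theorem of ZFC + MA + $\mathfrak c\le\omega_2$. For each $n\ge3$ it is not provable from ZFC + MA + $\mathfrak c=\omega_n$ (if ZFC is consistent). For $\mathfrak c=\omega_n$ it can fail simultaneously at all sizes $\omega_2,\dots,\omega_{n-1}$, and under MA it never fails at size $\omega_1<\mathfrak c$.

*Proof.* The first sentence is Proposition 1. For $n\ge3$ apply Theorem 3 with $\theta=\omega_n$ over a model of GCH. The regular uncountable $\kappa$ with $\kappa^+<\omega_n$ are $\omega_1,\dots,\omega_{n-2}$, and the algebras $\mathcal A_\kappa$ have sizes $\omega_2,\dots,\omega_{n-1}$ and irredundance $\kappa<|\mathcal A_\kappa|$. At size $\omega_1<\mathfrak c$, CH fails, and Todorcevic's theorem gives $\mathrm{irr}(\mathcal A)=\omega_1$. $\square$
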